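\title{The metric dimension of the Johnson graphs $J(m,3)$}

\begin{abstract}
Let $\sigma(m,3)$ be the orbit dimension of $\mathrm{Sym}(m)$ acting on the $3$-subsets of an $m$-set, that is, the metric dimension of the Johnson graph $J(m,3)$. We prove that $\sigma(m,3)\ge 8(m-1)/13$ for all $m\ge 6$, which confirms the conjecture that $\sigma(m,3)/m$ tends to $8/13$. We also determine the exact value $\sigma(m,3)=\lceil (8m-3)/13\rceil$ for all $m\ge 99$. The lower bounds come from a weighted count in the dual set system; the upper bound comes from disjoint unions of three explicit configurations.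
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a permutation group on a finite set $\Omega$. An element $\alpha\in\Omega$ \emph{separates} $\omega,\omega'\in\Omega$ if $\omega$ and $\omega'$ lie in distinct orbits of the stabilizer $G_\alpha$. A subset $S\subseteq\Omega$ is \emph{separating} if any two distinct elements of $\Omega$ are separated by some $\alpha\in S$, and the \emph{orbit dimension} $\sigma(G)$ is the least size of a separating set. The orbit of $\omega$ under $G_\alpha$ is the position of $\omega$ as seen from $\alpha$, so $\sigma(G)$ is the number of reference points needed to recognize every element from its positions. The set $\Omega$ itself is separating, because $\{\alpha\}$ is an orbit of $G_\alpha$.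

Let $\sigma(m,k)$ be the orbit dimension of $\mathrm{Sym}(m)$ on the $k$-subsets of $[m]=\{1,\dots,m\}$. The stabilizer of a $k$-subset $\alpha$ is $\mathrm{Sym}(\alpha)\times\mathrm{Sym}([m]\setminus\alpha)$, and two $k$-subsets lie in the same orbit of this group exactly when they meet $\alpha$ in equally many elements. Hence
\begin{quote}
$S$ is separating if and only if every $k$-subset $\omega$ is determined by the vector $(|\alpha\cap\omega|)_{\alpha\in S}$.
\end{quote}
The same number has a graph-theoretic meaning. The \emph{metric dimension} of a connected graph is the least size of a set $S$ of vertices such that every vertex is determined by its distances to the members of $S$. The \emph{Johnson graph} $J(m,k)$ has the $k$-subsets of $[m]$ as vertices, two of them being adjacent when they share $k-1$ elements. The distance between $\alpha$ and $\omega$ in $J(m,k)$ is $k-|\alpha\cap\omega|$: one step changes the size of the intersection with $\alpha$ by at most one, and an exchange of one element raises it by one as long as it is below $k$. So $\sigma(m,k)$ is the metric dimension of $J(m,k)$.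

For $k=1$ an element $\alpha$ separates $\omega$ from $\omega'$ only if it is one of them, and $\sigma(m,1)=m-1$. For fixed $k$ and $m>k$ the growth is at least linear: if two elements of $[m]$ lie in no member of $S$, then two $k$-subsets that differ by the exchange of these elements are not separated, so $k|S|\ge m-1$. The question is the slope. For $k=2$ a short count gives $\sigma(3h,2)=2h$ (Example~\ref{ex:k2}). For $k=3$ the problem, as posed by Drera and Spiga~\cite{DS}, starts from the following known bounds: for $m\ge4$, written as $m=13q+r$ with integers $q\ge 0$ and $0\le r<13$,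
\begin{equation}\label{eq:known}
\frac{36m-50}{59}\le\sigma(m,3)\le 8q+2r\le\frac{8m}{13}+24 .
\end{equation}
The slopes $36/59$ and $8/13$ differ by less than $1/100$, and the conjecture in~\cite{DS} is that the upper one is correct:
\[
\lim_{m\to\infty}\frac{\sigma(m,3)}{m}=\frac{8}{13}.
\]
We prove this conjecture, and we determine $\sigma(m,3)$ for large $m$.

\begin{theorem}\label{thm:A}
For all $m\ge6$ we have $\sigma(m,3)\ge\frac{8(m-1)}{13}$. Together with the upper bound in \eqref{eq:known}, this gives $\lim_{m\to\infty}\sigma(m,3)/m=8/13$.
\end{theorem}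

\begin{theorem}\label{thm:B}
For all $m\ge41$ we have $\sigma(m,3)\ge\left\lceil\frac{8m-3}{13}\right\rceil$, and equality holds for all $m\ge99$.
\end{theorem}

The proof of Theorem~\ref{thm:B} uses explicit constructions and does not use \eqref{eq:known}, so it gives a second, independent proof of the limit.

The method is to exchange the roles of $S$ and $[m]$. The members of $S$ become points, the elements of $[m]$ become blocks, and separation becomes the absence of short additive relations among the blocks (Section~\ref{sec:dual}). To have many blocks on few points one wants blocks of size one, and the absence of relations forces every point that carries such a block to be supported by points that do not (Section~\ref{sec:loops}). A linear combination of three such constraints yields the ratio $13/8$ of blocks to points (Section~\ref{sec:main}), and a refinement for the case of an empty block yields the sharp constant (Section~\ref{sec:empty}). Sections~\ref{sec:constr} and~\ref{sec:exact} contain the constructions.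

\section{Points, blocks and weights}\label{sec:dual}

We identify a subset $B$ of a set $X$ with its indicator vector in $\mathbb Z^X$; sums of subsets are sums of vectors.

\begin{definition}\label{def:config}
An \emph{$(n,m)$-configuration} is a set $X$ of $n$ \emph{points} with a family $\mathcal F$ of $m$ distinct subsets of $X$, called \emph{blocks}, such that every point lies in exactly three blocks. The empty set may be a block. A \emph{forbidden relation} is a map $c\colon\mathcal F\to\{0,1,-1\}$, not identically zero, with at most six nonzero values, such that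
\[
\sum_{B\in\mathcal F}c_BB=0\qquad\text{and}\qquad\sum_{B\in\mathcal F}c_B=0 .
\]
The configuration is \emph{good} if it has no forbidden relation.
\end{definition}

Equivalently, a forbidden relation is an equality $B_1+\dots+B_k=B_1'+\dots+B_k'$ with $k\le3$ and $2k$ distinct blocks. The case $k=1$ cannot occur, since the blocks are distinct. We call $\sum_Bc_B$ the \emph{total} of $c$.

\begin{lemma}\label{lem:dual}
Let $m\ge6$.
\begin{enumerate}
\item[(a)] If $S$ is a separating set of $3$-subsets of $[m]$ with $|S|=n$, then there is a good $(n,m)$-configuration.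
\item[(b)] If there is a good $(n,m)$-configuration, then $\sigma(m,3)\le n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $X=S$ and $B_v=\{\alpha\in S: v\in\alpha\}$ for $v\in[m]$. The coordinate of $\sum_{v\in\omega}B_v$ at $\alpha$ is $|\alpha\cap\omega|$, so the sums $\sum_{v\in\omega}B_v$ are distinct for distinct $3$-subsets $\omega$. Suppose that $V,V'\subseteq[m]$ are disjoint $k$-subsets, $1\le k\le3$, with $\sum_{v\in V}B_v=\sum_{v\in V'}B_v$. Since $m-2k\ge3-k$, we can add the same $3-k$ elements of $[m]\setminus(V\cup V')$ to both sets, and we obtain two distinct $3$-subsets with equal sums, a contradiction. For $k=1$ this says that the $m$ sets $B_v$ are distinct, and for $k=2,3$ that there is no forbidden relation. A point $\alpha$ lies in the three blocks $B_v$ with $v\in\alpha$.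

(b) Number the blocks $B_1,\dots,B_m$, put $\alpha_x=\{v: x\in B_v\}$ for $x\in X$, and let $S=\{\alpha_x:x\in X\}$, a set of at most $n$ subsets of size $3$. If distinct $3$-subsets $\omega,\omega'$ are not separated by $S$, then $\sum_{v\in\omega}B_v$ and $\sum_{v\in\omega'}B_v$ agree at every point $x$. Cancelling the blocks $B_v$ with $v\in\omega\cap\omega'$ leaves a forbidden relation.
\end{proof}

In the proofs of the lower bounds, the hypothesis $m\ge6$ is used only in the padding step of part (a). The task is now to bound the number of blocks of a good configuration on $n$ points. At most one block is empty; let $m^*\in\{m-1,m\}$ be the number of nonempty blocks. Let every nonempty block spread a unit weight evenly over its points, so that $x$ receives $w(x)=\sum_{B\ni x}1/|B|$. Then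
\begin{equation}\label{eq:weight}
m^*=\sum_{x\in X}w(x).
\end{equation}
Blocks of size $1$, $2$, $3$ are called \emph{loops}, \emph{edges}, \emph{triples}, and blocks of size at least $4$ are \emph{large}. Since blocks are distinct, a point lies in at most one loop.

\begin{example}[$2$-subsets]\label{ex:k2}
The same translation applies to $k=2$ and $m=3h$: now every point lies in two blocks, the blocks are distinct, and the forbidden relations are the equalities $B_1+B_2=B_1'+B_2'$ with four distinct blocks. A point has weight at most $1+\frac12$, so $m-1\le\frac32n$ and $n\ge2h-\frac23$. The weight $\frac32$ can be attained at every point: take $h$ disjoint copies of the system $\{i\},\{j\},\{i,j\}$. In a forbidden relation, a copy that contributes a block contributes to both sides, and not just one block to each side because the blocks are distinct. So it contributes all three of its blocks, and the fourth block of the relation is alone in its copy, which is impossible. Hence $\sigma(3h,2)=2h$.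
\end{example}

For $k=3$ the same count gives $w(x)\le1+\frac12+\frac12=2$, hence $n\ge(m-1)/2$, and Example~\ref{ex:k2} suggests the slope $1/2$. But this time the best local pattern cannot be repeated. If every point had a loop and two edges, then a path with edges $\{i,j\},\{j,k\}$ would give the forbidden relation $\{i\}+\{j,k\}=\{k\}+\{i,j\}$. At the other extreme, a point without a loop has weight at most $\frac32$, so a configuration without loops has $n\ge\frac23(m-1)$. The slope $8/13$ lies strictly between $1/2$ and $2/3$; it is decided by how densely loops can be placed and at what cost.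

\section{What the loops need}\label{sec:loops}

Throughout Sections~\ref{sec:loops}--\ref{sec:empty} we fix a good $(n,m)$-configuration. The edges form a simple graph on $X$, and the words \emph{neighbor} and \emph{adjacent} refer to this graph. For a point $x$ let $d(x)$, $t(x)$, $f(x)$ be the numbers of edges, triples and large blocks through $x$. We partition $X=L\cup A\cup D$, where
\begin{itemize}
\item $L$ is the set of points $x$ such that $\{x\}$ is a block (the \emph{looped} points),
\item $A$ is the set of points outside $L$ that are adjacent to a point of $L$,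
\item $D$ is the set of all remaining points.
\end{itemize}
Let $e_L$ be the number of edges with both ends in $L$. For a statement $\mathcal P$ let $[\mathcal P]$ be $1$ if $\mathcal P$ holds and $0$ otherwise. Every point lies in three blocks, so
\begin{equation}\label{eq:three}
[x\in L]+d(x)+t(x)+f(x)=3 .
\end{equation}
We measure weights against the value $\frac32$ of a point on three edges. We have $2w(x)\le2[x\in L]+d(x)+\frac23t(x)+\frac12f(x)$; subtracting \eqref{eq:three}, summing over $x$ and using \eqref{eq:weight} gives
\begin{equation}\label{eq:surplus}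
2m^*-3n\le\sum_{x\in X}s(x),\qquad s(x)=[x\in L]-\frac{t(x)}3-\frac{f(x)}2 ,
\end{equation}
with equality if there are no large blocks. We call $s(x)$ the \emph{surplus} of $x$. It is positive only on $L$, and it is largest for looped points on edges. So we first ask where the edges at looped points can lead.

\begin{lemma}\label{lem:edges}
\begin{enumerate}
\item[(i)] $e_L\le1$.
\item[(ii)] Every point of $A$ has exactly one neighbor in $L$.
\item[(iii)] Every point of $A\cup D$ has at most one neighbor in $A$.
\end{enumerate}
Consequently,
\begin{align}
\sum_{\ell\in L}d(\ell)&=|A|+2e_L,\label{eq:LA}\\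
\sum_{a\in A}\bigl(d(a)-1\bigr)&\le|A|+|D|.\label{eq:AD}
\end{align}
\end{lemma}

\begin{proof}
In each case we exhibit a forbidden relation.

(i) Two edges inside $L$ either share a point, say $\{i,j\}$ and $\{j,k\}$, or are disjoint, say $\{i,j\}$ and $\{k,l\}$. Accordingly,
\[
\{i\}+\{j,k\}=\{k\}+\{i,j\}\qquad\text{or}\qquad\{i\}+\{j\}+\{k,l\}=\{k\}+\{l\}+\{i,j\}.
\]

(ii) If $a\in A$ has two neighbors $i\ne k$ in $L$, then $\{i\}+\{a,k\}=\{k\}+\{a,i\}$.

(iii) Let $u\in A\cup D$ have neighbors $a\ne a'$ in $A$, and let $\ell,\ell'\in L$ be neighbors of $a,a'$, respectively. If $\ell=\ell'$, the four edges form a $4$-cycle and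
\[
\{u,a\}+\{\ell,a'\}=\{a,\ell\}+\{a',u\}.
\]
If $\ell\ne\ell'$, they form a path $\ell,a,u,a',\ell'$ with a loop at each end, and
\[
\{\ell\}+\{a,u\}+\{a',\ell'\}=\{\ell,a\}+\{u,a'\}+\{\ell'\}.
\]
The points $u,a,a'$ are distinct and lie outside $L$, so in both cases the blocks are distinct.

An edge at a looped point ends in $L$ or in $A$; by (ii) there are exactly $|A|$ edges between $L$ and $A$, which gives \eqref{eq:LA}. By (ii) again, the left side of \eqref{eq:AD} counts the pairs $(a,u)$ with $a\in A$, $u\in A\cup D$ and $a$ adjacent to $u$; by (iii) every $u$ occurs in at most one pair.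
\end{proof}

\begin{example}[no blocks of size three or more]\label{ex:graph}
The mechanism of the lower bound is already visible when all nonempty blocks are loops and edges. Then $s=1$ on $L$ and $s=0$ elsewhere, so $2m^*=3n+|L|$. Every looped point has degree $2$, and \eqref{eq:LA} gives $|A|=2|L|-2e_L$. Every point of $A$ has degree $3$, and \eqref{eq:AD} gives $2|A|\le|A|+|D|$. Therefore
\[
n=|L|+|A|+|D|\ge|L|+2|A|=5|L|-4e_L ,
\]
and $m^*\le\frac32n+\frac1{10}(n+4e_L)=\frac85n+\frac25e_L$. Each looped point needs two points of $A$, each of these needs one point of $D$, and a surplus of $1$ is shared among five points.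
\end{example}

Triples weaken this argument in two ways. A point of $A$ on a triple has smaller degree and needs less of $A\cup D$; this is already accounted for in \eqref{eq:AD}. More seriously, a looped point on two triples has no edge, so \eqref{eq:LA} does not see it, and its surplus is $\frac13$. If all points could be of this kind, \eqref{eq:surplus} would allow $m^*=\frac53n$, which exceeds $\frac{13}8n$. The next lemma shows that these points, too, need points outside $L$. Let
\[
L_{\mathrm t}=\{\ell\in L: t(\ell)=2\},
\]
and let $\tau_1$ and $\tau_2$ be the numbers of triples with exactly one and exactly two points in $L$.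

\begin{lemma}\label{lem:triples}
Every looped point lies in at most one triple contained in $L$. Consequently,
\begin{equation}\label{eq:Lt}
|L_{\mathrm t}|\le2\tau_2+\tau_1\le2\sum_{x\in A\cup D}t(x).
\end{equation}
\end{lemma}

\begin{proof}
Let $T_1\ne T_2$ be triples in $L$ through $\ell$. If $T_1=\{\ell,i,j\}$ and $T_2=\{\ell,i,k\}$, then $T_1+\{k\}=T_2+\{j\}$. If $T_1=\{\ell,i,j\}$ and $T_2=\{\ell,k,l\}$ with $i,j,k,l$ distinct, then $T_1+\{k\}+\{l\}=T_2+\{i\}+\{j\}$. Both relations are forbidden.

Hence every point of $L_{\mathrm t}$ lies in a triple that is not contained in $L$. The triples that meet $L$ without being contained in it have $2\tau_2+\tau_1$ incidences with $L$, which gives the first inequality. They have $\tau_2+2\tau_1$ incidences with $A\cup D$, so $2\tau_2+\tau_1\le2(\tau_2+2\tau_1)\le2\sum_{A\cup D}t$.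
\end{proof}

\section{The ratio $13/8$}\label{sec:main}

We want to bound the average surplus by a constant $\gamma$, using \eqref{eq:LA}, \eqref{eq:AD} and \eqref{eq:Lt}. To see which $\gamma$ to expect, try to make all three constraints tight with $D=\emptyset$, $e_L=0$ and no large blocks. Let every $a\in A$ have $d(a)=2$ and $t(a)=1$; then \eqref{eq:AD} is tight and $s(a)=-\frac13$. By \eqref{eq:LA} such a point supports one looped point with $d=t=1$, of surplus $\frac23$, and by \eqref{eq:Lt} it supports two points of $L_{\mathrm t}$, of surplus $\frac13$ each. These four points have total surplus $-\frac13+\frac23+\frac13+\frac13=1$. So we expect $\gamma=\frac14$, which in \eqref{eq:surplus} means $2m^*\le\frac{13}4n$.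

To prove such a bound, add to $\sum_x(s(x)-\gamma)$ the slacks of \eqref{eq:LA}, \eqref{eq:AD}, \eqref{eq:Lt} with multipliers $\lambda$, $\mu\ge0$, $\nu\ge0$, and collect the terms point by point. A point $x$ then contributes
\[
s-\gamma-\lambda d-\nu[t=2],\qquad s-\gamma+\lambda+\mu-\mu(d-1)+2\nu t,\qquad s-\gamma+\mu+2\nu t
\]
according as $x\in L$, $A$, $D$, and we need all contributions to be at most $0$. If the pattern above is extremal, the contributions vanish at its three types of points:
\[
\tfrac23-\gamma-\lambda=0,\qquad\tfrac13-\gamma-\nu=0,\qquad-\tfrac13-\gamma+\lambda+2\nu=0 .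
\]
The solution is $\gamma=\frac14$, $\lambda=\frac5{12}$, $\nu=\frac1{12}$. A point of $A$ with $(d,t)=(3,0)$ then contributes $\frac16-\mu$ and one with $(d,t)=(1,2)$ contributes $\mu-\frac16$, so $\mu=\frac16$. These values work for all types of points.

\begin{proposition}\label{prop:main}
In a good $(n,m)$-configuration, $m^*\le\frac{13}8n+\frac5{12}e_L$.
\end{proposition}

\begin{proof}
We multiply through by $12$. By \eqref{eq:LA}, \eqref{eq:AD} and \eqref{eq:Lt}, the quantities
\[
5\Bigl(|A|+2e_L-\sum_Ld\Bigr),\qquad2\Bigl(|A|+|D|-\sum_A(d-1)\Bigr),\qquad2\sum_{A\cup D}t-|L_{\mathrm t}|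
\]
are nonnegative (the first is zero). Adding them to $\sum_x(12s(x)-3)$ gives
\[
\sum_{x\in X}\bigl(12s(x)-3\bigr)\le10e_L+\sum_{x\in X}\varphi(x),
\]
where $\varphi(x)$ collects the terms that belong to $x$. We evaluate $\varphi$ with \eqref{eq:three}, omitting the argument $x$.
\begin{itemize}
\item For $x\in L$ we have $d=2-t-f$, and
\[
\varphi=9-4t-6f-5(2-t-f)-[t=2]=-1+t-[t=2]-f\le0,
\]
because $t-[t=2]\le1$ for $t\in\{0,1,2\}$.
\item For $x\in A$ we have $d-1=2-t-f$, and
\[
\varphi=-3-4t-6f+5+2-2(2-t-f)+2t=-4f\le0 .
\]
\item For $x\in D$ we have $\varphi=-3-4t-6f+2+2t=-1-2t-6f\le0$.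
\end{itemize}
Hence $12\sum_xs(x)\le3n+10e_L$, and \eqref{eq:surplus} gives $24m^*\le39n+10e_L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=\sigma(m,3)$ and take a good $(n,m)$-configuration, by Lemma~\ref{lem:dual}(a). If no block is empty, then $m=m^*\le\frac{13}8n+\frac5{12}$ by Proposition~\ref{prop:main} and Lemma~\ref{lem:edges}(i). If the empty set is a block, then $e_L=0$, since an edge $\{i,j\}$ inside $L$ gives the forbidden relation $\{i\}+\{j\}=\{i,j\}+\emptyset$; thus $m-1=m^*\le\frac{13}8n$. In both cases $m\le\frac{13}8n+1$, which is the stated bound. The limit follows from $\frac{8(m-1)}{13}\le\sigma(m,3)\le\frac{8m}{13}+24$.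
\end{proof}

\section{The empty block and the sharp lower bound}\label{sec:empty}

The proof of Theorem~\ref{thm:A} gives $8m-13n\le\frac{10}3$ when no block is empty, but only $8m-13n\le8$ otherwise, because the empty block is not seen by the weights. It is not free, however: it can be added to the shorter side of any equality with three blocks against two, or two against one, and so makes that equality forbidden. This sharpens \eqref{eq:AD} and \eqref{eq:Lt} enough to lower the ratio from $\frac{13}8$ to $\frac85$.

\begin{proposition}\label{prop:empty}
If a good $(n,m)$-configuration has an empty block, then $m\le\frac85n+1$.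
\end{proposition}

\begin{proof}
As in the proof of Theorem~\ref{thm:A}, $e_L=0$, so \eqref{eq:LA} reads $\sum_Ld=|A|$. Let $L_{\mathrm e}=\{\ell\in L:d(\ell)=2\}$.

\emph{Edges inside $A$.} Let $a,b\in A$ be adjacent, with neighbors $\ell,\ell'$ in $L$. If $\ell\ne\ell'$, then
\[
\{\ell\}+\{\ell'\}+\{a,b\}=\{\ell,a\}+\{\ell',b\}+\emptyset
\]
is forbidden. So $\ell=\ell'$. Since $d(\ell)\le2$ by \eqref{eq:three}, the point $\ell$ lies in $L_{\mathrm e}$ and its neighbors are exactly $a$ and $b$. Thus $\ell$ determines the edge $\{a,b\}$, and there are at most $|L_{\mathrm e}|$ edges inside $A$. The sum $\sum_A(d-1)$ counts edges inside $A$ twice and edges between $A$ and $D$ once, and there are at most $|D|$ of the latter by Lemma~\ref{lem:edges}(iii). Hence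
\begin{equation}\label{eq:AD2}
\sum_{a\in A}\bigl(d(a)-1\bigr)\le|D|+2|L_{\mathrm e}| .
\end{equation}

\emph{Triples with two looped points.} Suppose that $\{i,j,a\}$ is a triple with $i,j\in L$ and $a\in A$, and let $\ell\in L$ be the neighbor of $a$. If $\ell\notin\{i,j\}$, then $\{i,j,a\}+\{\ell\}+\emptyset=\{i\}+\{j\}+\{a,\ell\}$. If $\ell\in\{i,j\}$, say $\ell=i$, then $\{i,j,a\}+\emptyset=\{j\}+\{a,i\}$. Both relations are forbidden, so the third point of a triple counted by $\tau_2$ lies in $D$. Assign to each triple $T$ the value $4|T\cap D|+|T\cap A|$. It equals $4$ for the triples counted by $\tau_2$ and is at least $2$ for those counted by $\tau_1$. With the first inequality of \eqref{eq:Lt},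
\begin{equation}\label{eq:Lt2}
2|L_{\mathrm t}|\le4\tau_2+2\tau_1\le4\sum_{D}t+\sum_{A}t .
\end{equation}

\emph{The count.} We now aim at the average surplus $\frac15$ and multiply through by $30$. Add to $\sum_x(30s(x)-6)$ the nonnegative quantities
\[
18\Bigl(|A|-\sum_Ld\Bigr),\qquad6\Bigl(|D|+2|L_{\mathrm e}|-\sum_A(d-1)\Bigr),\qquad2\Bigl(4\sum_Dt+\sum_At-2|L_{\mathrm t}|\Bigr),
\]
and let $\psi(x)$ collect the terms that belong to $x$.
\begin{itemize}
\item For $x\in L$ we have $\psi=24-10t-15f-18d+12[d=2]-4[t=2]$ with $d=2-t-f$. The six cases are
\[
\begin{array}{c|cccccc}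
(t,f)&(0,0)&(1,0)&(0,1)&(2,0)&(1,1)&(0,2)\\ \hline
\psi&0&-4&-9&0&-1&-6
\end{array}
\]
\item For $x\in A$ we have $\psi=-6-10t-15f+18-6(2-t-f)+2t=-2t-9f$.
\item For $x\in D$ we have $\psi=-6-10t-15f+6+8t=-2t-15f$.
\end{itemize}
So $\psi\le0$ everywhere, $\sum_xs(x)\le\frac15n$, and \eqref{eq:surplus} gives $2(m-1)\le\frac{16}5n$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:B}]
Let $m\ge41$ and $n=\sigma(m,3)$, and take a good $(n,m)$-configuration. If no block is empty, Proposition~\ref{prop:main} with $e_L\le1$ gives $8m-13n\le\frac{10}3$, and hence $8m-13n\le3$ because the left side is an integer. If the empty set is a block, Proposition~\ref{prop:empty} gives $n\ge\frac58(m-1)$, and $\frac58(m-1)\ge\frac{8m-3}{13}$ is equivalent to $65(m-1)\ge8(8m-3)$, that is, to $m\ge41$. This comparison is the only use of the hypothesis $m\ge41$. In both cases $n\ge\frac{8m-3}{13}$.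
\end{proof}

\section{Three good configurations}\label{sec:constr}

From now on all blocks are nonempty. Call $8m-13n$ the \emph{excess} of an $(n,m)$-configuration. The excess of a good configuration is at most $3$, as shown above, and $n=\lceil(8m-3)/13\rceil$ holds exactly when the excess lies in $\{-9,-8,\dots,3\}$. The excess is additive under disjoint unions. We therefore build pieces of excess $0$, $-1$ and $3$ and combine them. A union of good configurations can fail to be good, in one way only. A \emph{split} is an equality $B=B'+B''$ among three blocks, so that $B$ is the disjoint union of $B'$ and $B''$. Two splits in different components combine to the forbidden relation $B_1+B_2'+B_2''=B_2+B_1'+B_1''$.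

\begin{lemma}\label{lem:union}
A disjoint union of good configurations without empty blocks, at most one of which has a split, is good.
\end{lemma}

\begin{proof}
Let $c$ be a forbidden relation of the union. For a component $K$ on which $c$ does not vanish, let $c$ take the value $1$ on $\pi_K$ blocks and the value $-1$ on $\pi'_K$ blocks of $K$. The sum $\sum c_BB$ over the blocks of $K$ is zero. Since blocks are nonempty, $\pi_K,\pi'_K\ge1$, and since $K$ is good, $\pi_K\ne\pi'_K$. So $\pi_K+\pi'_K\ge3$, and as $c$ has total $0$, at least two components are involved. With at most six nonzero values, there are exactly two, each with $\{\pi_K,\pi'_K\}=\{1,2\}$. Each of them then has a split, a contradiction.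
\end{proof}

In the configurations below all blocks have size at most $3$. A split is then either an edge with both ends looped, or a triple that contains an edge and whose third point is looped. To verify goodness we take a map $c\colon\mathcal F\to\{0,1,-1\}$ with $\sum c_BB=0$, which means that at every point the coefficients of the three blocks through it sum to $0$. A block is \emph{active} if its coefficient is nonzero. Three numbers in $\{0,1,-1\}$ with sum $0$ are either all zero or equal to $1,-1,0$ in some order, so
\begin{equation}\label{eq:02}
\text{every point lies in no active block or in exactly two, of opposite signs.}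
\end{equation}
We write $xy$ for the edge $\{x,y\}$ and $c_x$ for the coefficient of the loop $\{x\}$.

All three configurations use only the three types of points from Section~\ref{sec:main}, on which $\varphi$ vanishes, and in all of them the points of $A$ are matched by edges, so that \eqref{eq:AD} is an equality. The proof of Proposition~\ref{prop:main} then shows that
\begin{equation}\label{eq:slack}
3(8m-13n)=10e_L-\Bigl(2\sum_At-|L_{\mathrm t}|\Bigr).
\end{equation}
So the excess is controlled by $e_L$ and by the slack in \eqref{eq:Lt}. We do not use \eqref{eq:slack} in the proofs, but it shows what to look for.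

\subsection{Excess $-1$: the configuration $C_5$}

The points are $1,2,3,a,b$, and the eight blocks are
\[
\{1\},\ \{2\},\ \{3\},\quad 1a,\ 2b,\ ab,\quad P=\{a,2,3\},\ Q=\{b,1,3\}.
\]
Each point lies in three blocks. The excess is $64-65=-1$; in \eqref{eq:slack}, $e_L=0$ and $L_{\mathrm t}=\{3\}$ gives slack $4-1=3$.

\begin{lemma}\label{lem:C5}
$C_5$ is a good $(5,8)$-configuration without a split.
\end{lemma}

\begin{proof}
No edge joins two looped points and neither triple contains an edge, so there is no split. Let $c$ be a forbidden relation, and let $p,q,z$ be the coefficients of $P,Q,ab$. The conditions at $a,b,1,2,3$ give in turn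
\[
c_{1a}=-z-p,\quad c_{2b}=-z-q,\quad c_1=z+p-q,\quad c_2=z+q-p,\quad c_3=-p-q .
\]
The total of $c$ is $(p+q+z)+(-2z-p-q)+2z+(-p-q)=z-p-q$, so $z=p+q$. If $z=\pm1$, then one of $p,q$ equals $z$, and $c_{1a}$ or $c_{2b}$ equals $-2z$, which is not allowed. If $z=0$, then $q=-p$ and $c_1=2p$, so $p=q=0$ and $c=0$, a contradiction.
\end{proof}

Numbering the blocks $1,\dots,8$ in the order listed, Lemma~\ref{lem:dual}(b) produces the separating set $\{1,4,8\}$, $\{2,5,7\}$, $\{3,7,8\}$, $\{4,6,7\}$, $\{5,6,8\}$ for $m=8$.

\subsection{Excess $0$: the configurations $G_h$}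

Here we realize the four-point pattern of Section~\ref{sec:main} without slack. Each looped point of the pattern has one incidence left for a triple inside $L$, which Lemma~\ref{lem:triples} permits once. We choose these triples so that they join different parts of the configuration, which makes every relation that uses them long.

Let $h\ge3$. The configuration $G_h$ consists of $h$ \emph{cells} indexed by $\mathbb Z_h$, each made of two \emph{wings}. A wing $g$ has a point $a_g$ and three \emph{ports} $\ell_g,u_g,v_g$. The blocks are (see Figure~\ref{fig:cell}):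
\begin{itemize}
\item a loop at each port;
\item the \emph{frame blocks} $E_g=\{a_g,\ell_g\}$ and $P_g=\{a_g,u_g,v_g\}$ for each wing $g$, and $Z_i=\{a_g,a_{g'}\}$ for the two wings $g,g'$ of each cell $i$;
\item $2h$ triples, called \emph{links}, which partition the $6h$ ports and each of which has its three ports in three different cells.
\end{itemize}
Links exist for $h\ge3$: number the ports of cell $i$ as $(i,1),\dots,(i,6)$ and take $\{(i,1),(i+1,2),(i+2,3)\}$ and $\{(i,4),(i+1,5),(i+2,6)\}$ for $i\in\mathbb Z_h$. The point $a_g$ lies in three frame blocks, and a port lies in a loop, a frame block and a link. There are $8h$ points and $6h+5h+2h=13h$ blocks, so the excess is $0$.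

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!25] (-1,0)--(-2.5,0.7)--(-2.5,-0.7)--cycle;
\fill[gray!25] (1,0)--(2.5,0.7)--(2.5,-0.7)--cycle;
\draw[thick] (-1,1.3)--(-1,0)--(1,0)--(1,1.3);
\draw[dashed] (-2.5,0.7)--(-3.3,1.1) (-2.5,-0.7)--(-3.3,-1.1) (-1,1.3)--(-1,2);
\draw[dashed] (2.5,0.7)--(3.3,1.1) (2.5,-0.7)--(3.3,-1.1) (1,1.3)--(1,2);
\fill (-2.5,0.7) circle (2.5pt) node[above] {$u_g$};
\fill (-2.5,-0.7) circle (2.5pt) node[below] {$v_g$};
\fill (-1,1.3) circle (2.5pt) node[right] {$\ell_g$};
\fill (2.5,0.7) circle (2.5pt) node[above] {$u_{g'}$};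
\fill (2.5,-0.7) circle (2.5pt) node[below] {$v_{g'}$};
\fill (1,1.3) circle (2.5pt) node[left] {$\ell_{g'}$};
\draw[fill=white] (-1,0) circle (2.5pt) node[below] {$a_g$};
\draw[fill=white] (1,0) circle (2.5pt) node[below] {$a_{g'}$};
\node at (-2,0) {$P_g$}; \node at (2,0) {$P_{g'}$}; \node at (0,-0.3) {$Z_i$};
\node at (-0.7,0.6) {$E_g$}; \node at (0.65,0.6) {$E_{g'}$};
\end{tikzpicture}
\caption{One cell of $G_h$, with wings $g$ and $g'$. Black points (ports) carry a block of size $1$, solid lines are blocks of size $2$, and shaded triangles are blocks of size $3$. Each dashed line stands for a block of size $3$ (a link) whose other two points are ports in two further cells.}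
\label{fig:cell}
\end{figure}

\begin{lemma}\label{lem:Gh}
For $h\ge3$, $G_h$ is a good $(8h,13h)$-configuration without a split.
\end{lemma}

\begin{proof}
Every edge has an end $a_g$, which is not looped. The triple $P_g$ contains neither $E_g$ nor $Z_i$, and a link contains no point $a_g$ and hence no edge. So there is no split.

Let $c$ be a forbidden relation with $N\le6$ active blocks, of which $\kappa$ are links. Call a port \emph{loaded} if its link is active. For a cell $i$ let $k_i$ be the number of its loaded ports and $N_i$ the number of its active loops and frame blocks, so that $N=\kappa+\sum_iN_i$. We first bound $N_i$ from below.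

\emph{Claim 1: $N_i\ge\min(k_i,2)$.} By \eqref{eq:02}, a loaded port lies in an active loop or frame block, so $N_i\ge1$ if $k_i\ge1$. If $k_i\ge2$ and $N_i=1$, then the single active loop or frame block of the cell contains two ports, so it is some $P_g$. Then $a_g$ lies in exactly one active block, contrary to \eqref{eq:02}.

\emph{Claim 2: if $k_i\le1$ and cell $i$ has an active frame block, then $N_i\ge5-k_i$.} By \eqref{eq:02}, a port that lies on an active frame block and is not loaded has an active loop. If $Z_i$ is not active, then by \eqref{eq:02} at $a_g$ some wing $g$ has both $E_g$ and $P_g$ active. They cover three ports, so at least $3-k_i$ loops are active and $N_i\ge2+(3-k_i)$. If $Z_i$ is active, then each wing has exactly one of $E_g,P_g$ active. These two blocks cover at least two ports, so $N_i\ge3+(2-k_i)$.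

\emph{Case $\kappa\ge2$.} Fix two active links and let $k_i'$ be the number of their ports in cell $i$. Then $\sum_ik_i'=6$, and $k_i'\le\min(k_i,2)$ because a link has at most one port in each cell. By Claim~1, $N\ge2+6=8$, a contradiction.

\emph{Case $\kappa=1$.} Three cells have $k_i=1$, and hence $N_i\ge1$, and all other cells have $k_i=0$. If some cell has an active frame block, it has $N_i\ge4$ by Claim~2, at least two other cells have $N_i\ge1$, and $N\ge1+4+2=7$, a contradiction. Otherwise the active blocks are the link, with coefficient $\rho=\pm1$, and the loops at its three ports, with coefficient $-\rho$. The total is $-2\rho\ne0$, a contradiction.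

\emph{Case $\kappa=0$.} A cell with an active block has an active frame block, since otherwise some port lies in an active loop only. By Claim~2 such a cell has $N_i\ge5$, so exactly one cell $i$ has active blocks. Suppose first that $Z_i$ is not active. A wing $g$ with an active block then has, for some $\rho=\pm1$,
\[
c_{P_g}=\rho,\qquad c_{E_g}=-\rho,\qquad c_{u_g}=c_{v_g}=-\rho,\qquad c_{\ell_g}=\rho ,
\]
that is, five active blocks with total $-\rho$. Two such wings would give $N=10$, so there is one, and the total of $c$ is $-\rho\ne0$. Suppose next that $c_{Z_i}=z\ne0$. In each wing either $c_{E_g}=-z$, $c_{\ell_g}=z$, with total $0$, or $c_{P_g}=-z$, $c_{u_g}=c_{v_g}=z$, with total $z$. The total of $c$ lies in $\{z,2z,3z\}$ and is nonzero. Both possibilities contradict the definition of a forbidden relation.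
\end{proof}

The condition that a link meets three different cells, and with it the hypothesis $h\ge3$, is used in the cases $\kappa\ge1$.

\subsection{Excess $3$: the configuration $C_9$}

By Proposition~\ref{prop:main}, a positive excess requires $e_L=1$, and by \eqref{eq:slack} the excess $3$ is reached with slack $1$, that is, with $|L_{\mathrm t}|=3$ when $A$ has two points. The points of $C_9$ are $a,b,u,v,1,2,3,4,5$, and the fifteen blocks are
\begin{itemize}
\item the seven loops at $u,v,1,2,3,4,5$;
\item the edges $uv$, $4a$, $5b$, $ab$;
\item the triples $P=\{a,1,3\}$, $Q=\{b,2,3\}$, $R=\{u,4,1\}$, $W=\{v,5,2\}$.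
\end{itemize}
Each point lies in three blocks, $L_{\mathrm t}=\{1,2,3\}$, and the excess is $120-117=3$. The edge $uv=\{u\}+\{v\}$ is a split, so a good union can contain at most one copy of $C_9$, in accordance with Lemma~\ref{lem:edges}(i).

\begin{lemma}\label{lem:C9}
$C_9$ is a good $(9,15)$-configuration.
\end{lemma}

\begin{proof}
Let $c\colon\mathcal F\to\{0,1,-1\}$ be nonzero with $\sum c_BB=0$ and total $0$. We show that $c$ has at least eight active blocks. Let $p,q,r,w,y,z$ be the coefficients of $P,Q,R,W,uv,ab$. The conditions at the nine points give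
\begin{equation}\label{eq:C9coef}
\begin{aligned}
c_{4a}&=-z-p,& c_4&=z+p-r,& c_u&=-y-r,& c_1&=-p-r,& c_3&=-p-q,\\
c_{5b}&=-z-q,& c_5&=z+q-w,& c_v&=-y-w,& c_2&=-q-w.&&
\end{aligned}
\end{equation}
These nine coefficients sum to $-2(p+q+y)-3(r+w)$, so the total of $c$ is $z-y-p-q-2(r+w)$, and
\begin{equation}\label{eq:C9bal}
z-y=p+q+2(r+w).
\end{equation}
Two active blocks through a common point have opposite signs by \eqref{eq:02}. At the points $a,b,u,v,1,2,3$ this gives
\begin{equation}\label{eq:C9sign}
zp,\ zq,\ yr,\ yw,\ pr,\ qw,\ pq\ \ne1 .
\end{equation}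
The permutation $(u\,v)(4\,5)(1\,2)(a\,b)$ preserves $C_9$ and exchanges $p\leftrightarrow q$, $r\leftrightarrow w$. Using it and the map $c\mapsto-c$, we may assume that $(r,w)$ is one of $(0,0)$, $(1,-1)$, $(1,0)$, $(1,1)$. We list the solutions of \eqref{eq:C9bal} and \eqref{eq:C9sign}; the rows refer to Table~\ref{tab:C9}.

\emph{$(r,w)=(0,0)$.} Both symmetries are still available and $pq\ne1$, so we may assume that $(p,q)$ is $(0,0)$, $(1,-1)$ or $(1,0)$. If $(p,q)=(0,0)$, then $y=z$, and $y=z\neq0$ because $c\ne0$; we may take $y=z=1$ (row~1). If $(p,q)=(1,-1)$, then $zp,zq\ne1$ force $z=0$, and $y=0$ (row~2). If $(p,q)=(1,0)$, then $z\le0$ and $z-y=1$, so $(y,z)=(-1,0)$ (row~3).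

\emph{$(r,w)=(1,-1)$.} From \eqref{eq:C9sign}, $y=0$ and $p\le0\le q$, and $z=p+q$. The pair $(p,q)=(-1,0)$ gives $zp=1$ and $(0,1)$ gives $zq=1$. There remain $(0,0)$ and $(-1,1)$, both with $z=0$ (rows~4 and~5).

\emph{$(r,w)=(1,0)$.} From \eqref{eq:C9sign}, $y\le0$ and $p\le0$, and $z-y=p+q+2$. Since $z-y\le2$ and $pq\ne1$, we have $p+q\in\{0,-1\}$. If $p+q=0$, then $(y,z)=(-1,1)$, so $q\le0$ by $zq\neq1$, and $p=q=0$ (row~6). If $p+q=-1$, then $(p,q)$ is $(-1,0)$ or $(0,-1)$, and $z-y=1$ with $y\le0$ means that $(y,z)$ is $(0,1)$ or $(-1,0)$ (rows~7--10).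

\emph{$(r,w)=(1,1)$.} Here $p,q\le0$ and $pq\ne1$, so $p+q\ge-1$ and $z-y\ge3$, which is impossible.

In rows 5 and 8 we find $c_4=-2$, which is not allowed, and in all other rows at least eight coefficients are nonzero.
\end{proof}

\begin{table}[ht]
\centering
\[
\begin{array}{r|rrrrrr|rrrrrrrrr|c}
 &r&w&p&q&y&z&c_{4a}&c_{5b}&c_4&c_5&c_u&c_v&c_1&c_2&c_3&N\\ \hline
1&0&0&0&0&1&1&-1&-1&1&1&-1&-1&0&0&0&8\\
2&0&0&1&-1&0&0&-1&1&1&-1&0&0&-1&1&0&8\\
3&0&0&1&0&-1&0&-1&0&1&0&1&1&-1&0&-1&8\\
4&1&-1&0&0&0&0&0&0&-1&1&-1&1&-1&1&0&8\\
5&1&-1&-1&1&0&0&1&-1&-2&2&-1&1&0&0&0&-\\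
6&1&0&0&0&-1&1&-1&-1&0&1&0&1&-1&0&0&8\\
7&1&0&-1&0&0&1&0&-1&-1&1&-1&0&0&0&1&8\\
8&1&0&-1&0&-1&0&1&0&-2&0&0&1&0&0&1&-\\
9&1&0&0&-1&0&1&-1&0&0&0&-1&0&-1&1&1&8\\
10&1&0&0&-1&-1&0&0&1&-1&-1&0&1&-1&1&1&10
\end{array}
\]
\caption{The cases in the proof of Lemma~\ref{lem:C9}. The nine middle columns are computed from \eqref{eq:C9coef}, and $N$ is the number of nonzero coefficients; a dash marks a row with a coefficient outside $\{0,1,-1\}$.}
\label{tab:C9}
\end{table}

\begin{remark}
Each configuration is optimal on its own. Theorem~\ref{thm:A} gives $\sigma(8,3)\ge\frac{56}{13}$, $\sigma(15,3)\ge\frac{112}{13}$ and $\sigma(13h,3)\ge8h-\frac8{13}$, so Lemma~\ref{lem:dual}(b) yields $\sigma(8,3)=5$, $\sigma(15,3)=9$ and $\sigma(13h,3)=8h$ for all $h\ge3$.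
\end{remark}

\section{The exact value for $m\ge99$}\label{sec:exact}

It remains to reach, for each large $m$, the one excess in $\{-9,\dots,3\}$ that is congruent to $8m$ modulo $13$. The values $3,2,1$ are obtained from one copy of $C_9$ and at most two copies of $C_5$, the values $0,-1,\dots,-9$ from at most nine copies of $C_5$, and $G_h$ supplies the remaining blocks.

\begin{proof}[Proof of the equality in Theorem~\ref{thm:B}]
Suppose that $m=15\varepsilon+8j+13h$ with $\varepsilon\in\{0,1\}$, $j\ge0$ and $h\ge3$. By Lemmas~\ref{lem:union}, \ref{lem:C5}, \ref{lem:Gh} and~\ref{lem:C9}, the disjoint union of $\varepsilon$ copies of $C_9$, $j$ copies of $C_5$ and one copy of $G_h$ is a good $(n,m)$-configuration with $n=9\varepsilon+5j+8h$. So $\sigma(m,3)\le n$ by Lemma~\ref{lem:dual}(b), and adding the excesses gives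
\begin{equation}\label{eq:excess}
13n=8m-3\varepsilon+j .
\end{equation}

Let $m\ge99$, and let $j^*\in\{0,\dots,12\}$ satisfy $j^*\equiv5(m-2)\pmod{13}$. Since $8\cdot5\equiv1\pmod{13}$, we have $8j^*\equiv m-2\pmod{13}$.

If $j^*\le2$, take $\varepsilon=1$ and $j=j^*$. Then $m-15-8j\equiv m-2-8j^*\equiv0\pmod{13}$ and $m-15-8j\ge99-31>26$.

If $j^*\ge3$, take $\varepsilon=0$ and $j=j^*-3\in\{0,\dots,9\}$. Then $m-8j=m+24-8j^*\equiv26\equiv0\pmod{13}$ and $m-8j\ge99-72>26$.

In both cases $m-15\varepsilon-8j$ is a multiple of $13$ larger than $26$, so it equals $13h$ with $h\ge3$, and \eqref{eq:excess} gives $13n=8m-3+j^*$. Thus $n$ is an integer with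
\[
\frac{8m-3}{13}\le n\le\frac{8m-3}{13}+\frac{12}{13},
\]
so $n=\lceil(8m-3)/13\rceil$. With the lower bound of Section~\ref{sec:empty}, we obtain $\sigma(m,3)=\lceil(8m-3)/13\rceil$ for all $m\ge99$.
\end{proof}

The hypothesis $m\ge99$ is used only to ensure $h\ge3$. For $m=98$ the recipe gives $j^*=12$, $j=9$ and $98-72=13\cdot2$, which would require $h=2$.

\begin{thebibliography}{9}

\bibitem{DS}
Alice Drera and Pablo Spiga,
\emph{Some remarks on the orbit dimension of transitive groups and on the metric dimension of Johnson graphs},
arXiv:2604.13887 (2026).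

\end{thebibliography}
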